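\title{Perfect clique tilings of multipartite graphs with parts of unequal size}

\begin{abstract}
Let $r\ge2$, let $r$ divide $n$, and let $G$ be a $k$-partite graph on $n$ vertices whose parts $V_1,\dots,V_k$ have size at most $n/r$. We prove that if every vertex of $V_i$ has degree at least $(1-\frac1{2r}+\gamma)n-|V_i|$ and $n\ge n_0(r,\gamma)$, then the vertex set of $G$ can be partitioned into copies of $K_r$. This confirms a conjecture stated by DeBiasio, Martin and Molla, with $n_0$ independent of $k$. The constant $\frac1{2r}$ is optimal for every $k\ge r$. The fractional version of the statement holds with $\gamma=0$ and for every $n$, and it is sharp to within $1$ in the degree. The main tool is a weighted theorem on independent transversals that produces a random transversal with prescribed marginals; random sampling, a hypergraph covering theorem and absorption turn it into a perfect tiling.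
\end{abstract}

\section{Introduction}\label{sec:intro}

An \emph{$r$-clique} of a graph $G$ is the vertex set of a copy of $K_r$. A \emph{$K_r$-tiling} is a set of pairwise disjoint $r$-cliques, and it is \emph{perfect} if it covers every vertex; for $r=2$ this is a perfect matching. A graph $G$ on $n$ vertices is \emph{$k$-partite} with \emph{parts} $V_1,\dots,V_k$ if the $V_i$ are independent sets that partition $V(G)$. We write $\delta(V_i)=\min_{v\in V_i}\deg_G(v)$. Which degree condition forces a $k$-partite graph to have a perfect $K_r$-tiling?

Two features of such a condition are forced. A perfect tiling has $n/r$ cliques and each of them contains at most one vertex of $V_i$, so no part may have more than $n/r$ vertices. And a vertex of $V_i$ has at most $n-|V_i|$ neighbors, so when the parts have different sizes the degree should be compared with $n-|V_i|$. This leads to the following conjecture, stated by DeBiasio, Martin and Molla~\cite{DMM}.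

\begin{quote}
\emph{Let $k\ge r\ge2$ and $\gamma>0$, let $r$ divide $n$, and let $n\ge n_0(k,r,\gamma)$. If $G$ is a $k$-partite graph on $n$ vertices with all parts of size at most $n/r$ and $\delta(V_i)\ge(1-\frac1{2r}+\gamma)n-|V_i|$ for all $i\in[k]$, then $G$ has a perfect $K_r$-tiling.}
\end{quote}

When $k=r$ all parts have size exactly $n/r$, and the condition reads $\delta(G)\ge(1-\frac3{2r}+\gamma)n$. In this balanced case two results are quoted in~\cite{DMM}: Lo and Sanhueza-Matamala proved that $\delta(G)\ge(1-\frac3{2r}+o(1))n$ suffices, which is asymptotically best possible, and Johansson, Johansson and Markstr\"om proved that for $r=3$ the bound $\delta(G)\ge n/2$ suffices.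

It is convenient to record the edges that are absent. The \emph{missing graph} $H=H(G)$ has vertex set $V(G)$, and $xy\in E(H)$ if and only if $x$ and $y$ lie in different parts and $xy\notin E(G)$. A set of vertices in distinct parts is a clique of $G$ if and only if it is independent in $H$. Since $\deg_H(v)=n-|V_i|-\deg_G(v)$ for $v\in V_i$, the hypothesis of the conjecture says exactly that
\begin{equation}\label{eq:hyp}
|V_i|\le \frac nr\quad(i\in[k]),\qquad \Delta(H)\le\Big(\frac1{2r}-\gamma\Big)n,
\end{equation}
where $\Delta(H)$ is the maximum degree of $H$. No graph satisfies \eqref{eq:hyp} with $\gamma>\frac1{2r}$, so we assume $\gamma\le\frac1{2r}$ throughout.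

\begin{theorem}\label{thm:main}
For all $r\ge2$ and $\gamma>0$ there is $n_0=n_0(r,\gamma)$ such that for every $k$, every $k$-partite graph $G$ on $n\ge n_0$ vertices with $r\mid n$ that satisfies \eqref{eq:hyp} has a perfect $K_r$-tiling.
\end{theorem}

Thus the conjecture holds, and $n_0$ does not depend on $k$. A \emph{perfect fractional $K_r$-tiling} assigns a weight $x_K\ge0$ to each $r$-clique $K$ so that $\sum_{K\ni v}x_K=1$ for every vertex $v$; a perfect tiling is the case of weights in $\{0,1\}$. At the fractional level no error term is needed.

\begin{theorem}\label{thm:frac}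
Let $r\ge2$ and let $G$ be a $k$-partite graph on $n$ vertices with all parts of size at most $n/r$ and $\delta(V_i)\ge(1-\frac1{2r})n-|V_i|$ for all $i$. Then $G$ has a perfect fractional $K_r$-tiling.
\end{theorem}

\begin{proposition}\label{prop:sharp}
For all $k\ge r\ge2$ and all sufficiently large $\ell$ there is a $k$-partite graph $G$ on $n=r\ell$ vertices with non-empty parts, all of size at most $n/r$, such that $\Delta(H)\le\lfloor n/(2r)\rfloor+1$ and $G$ has no perfect fractional $K_r$-tiling, hence no perfect $K_r$-tiling.
\end{proposition}

So the constant $\frac1{2r}$ in Theorem~\ref{thm:main} is optimal for every $k\ge r$, and the degree condition of Theorem~\ref{thm:frac} is best possible to within $1$.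

The proof of Theorem~\ref{thm:main} has four stages. First, an $r$-clique of $G$ is an independent set of $H$ with at most one vertex in each part; Section~\ref{sec:IT} proves a weighted theorem on such ``transversal'' sets, and Section~\ref{sec:frac} derives Theorem~\ref{thm:frac} from it. Second, the slack $\gamma n$ passes to random samples of bounded size. Applied to samples, the transversal results give many cliques of a prescribed shape (Section~\ref{sec:cliques}) and a tiling that misses only $\varepsilon n$ vertices (Section~\ref{sec:almost}). Third, Section~\ref{sec:normal} reduces to graphs with at most $2r$ parts, each of size exactly $n/r$ or bounded away from both $0$ and $n/r$. Fourth, Section~\ref{sec:absorb} covers the last $\varepsilon n$ vertices by absorption. We begin with the origin of the constant $\frac1{2r}$.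

\section{The constant $\frac1{2r}$}\label{sec:sharp}

Take $k=r=2$, so that $G$ is bipartite with two parts of size $\ell=n/2$, and suppose $\Delta(H)\le n/4=\ell/2$. If $G$ had no perfect matching, Hall's theorem would give $S\subseteq V_1$ whose set of $G$-neighbors has fewer than $|S|$ elements. The set $T\subseteq V_2$ of vertices with no $G$-neighbor in $S$ then satisfies $|S|+|T|>\ell$, so $S$ and $T$ are non-empty, and $H$ contains all edges between them. For $x\in S$ and $y\in T$ we get $\deg_H(x)+\deg_H(y)\ge|T|+|S|>\ell$, a contradiction. The obstruction is therefore \emph{an edge $xy$ of $H$ whose two ends together miss more than $\ell$ vertices}. For general $r$, with $\ell=n/r$, condition \eqref{eq:hyp} says $2\Delta(H)\le\ell-2\gamma n$: any two vertices together miss at most $\ell-2\gamma n$ vertices. This is the form in which the hypothesis is used throughout.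

One might guess that more parts give more freedom, so that a larger missing degree is tolerable when $k>r$. This is not so, because \eqref{eq:hyp} allows $r-1$ parts of full size $\ell$. These make the tiling as rigid as in the balanced case, and the bipartite obstruction can be planted in the graph.

\begin{proof}[Proof of Proposition~\ref{prop:sharp}]
Let $\ell\ge k$ and take disjoint sets $X_1,\dots,X_r$ of size $\ell$. The sets $X_1,\dots,X_{r-1}$ are parts, and $X_r$ is split into $k-r+1$ non-empty parts; this gives $k$ parts of size at most $\ell=n/r$. Write $X_1=A_1\sqcup B_1$ and $X_2=A_2\sqcup B_2$, where $|A_1|=\lceil \ell/2\rceil$, and $|A_2|=\ell/2+1$ if $\ell$ is even, $|A_2|=(\ell-1)/2$ if $\ell$ is odd. In both cases $|A_1|\ne|A_2|$. Let $G$ contain all edges between different parts except those between $A_1$ and $B_2$ and those between $B_1$ and $A_2$. The sizes $(|A_1|,|B_1|,|A_2|,|B_2|)$ are $(\frac\ell2,\frac\ell2,\frac\ell2+1,\frac\ell2-1)$ for even $\ell$ and $(\frac{\ell+1}2,\frac{\ell-1}2,\frac{\ell-1}2,\frac{\ell+1}2)$ for odd $\ell$, so $\Delta(H)\le\lfloor\ell/2\rfloor+1=\lfloor n/(2r)\rfloor+1$.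

Suppose $(x_K)$ is a perfect fractional tiling. Summing the vertex conditions gives $r\sum_Kx_K=n$, so $\sum_Kx_K=\ell$. For $i\le r-1$ we have $\sum_Kx_K|K\cap X_i|=\ell$ and $|K\cap X_i|\le1$, so every clique of positive weight has exactly one vertex in each of $X_1,\dots,X_{r-1}$, and hence exactly one in $X_r$. In particular it has exactly one vertex in $X_1$ and exactly one in $X_2$ (for $r=2$ as well, although $X_2$ may then consist of several parts). These two vertices are adjacent, so they lie in $A_1$ and $A_2$, or in $B_1$ and $B_2$. Hence $|A_1|=\sum_Kx_K|K\cap A_1|=\sum_Kx_K|K\cap A_2|=|A_2|$, a contradiction.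
\end{proof}

\section{Independent transversals with prescribed marginals}\label{sec:IT}

A \emph{graph with classes} is a finite graph $\Gamma$ with a partition of its vertex set into classes $U_1,\dots,U_m$, possibly empty, with no edge inside a class. An \emph{independent transversal} (IT) is an independent set with exactly one vertex in each class. When $k=r$, the $r$-cliques of $G$ are exactly the ITs of $H$ with classes $V_1,\dots,V_r$. We write $N(x)$ for the set of neighbors of $x$, $U_J=\bigcup_{i\in J}U_i$ (and likewise $V_J$) for an index set $J$, and $p(X)=\sum_{v\in X}p(v)$ for a function $p$ on the vertices.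

\subsection{What the absence of a transversal looks like}

If two non-empty classes have no IT, they are completely joined, and every vertex is adjacent to an end of any fixed edge. The next lemma extends this: without an IT, some $|J|$ classes are dominated by the ends of only $|J|-1$ edges.

\begin{lemma}[after Haxell]\label{lem:haxell}
Let $\Gamma$ be a graph with classes $U_1,\dots,U_m$ and no IT. Then there are a set $J\subseteq[m]$, an index $j_0\in J$, and for each $j\in J^-:=J\setminus\{j_0\}$ an edge $a_jz_j$ of $\Gamma$ with $a_j\in U_j$ and $z_j\in U_J$, such that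
\begin{itemize}
\item[(a)] the set $\{a_j:j\in J^-\}$ is independent;
\item[(b)] every vertex of $U_J$ has a neighbor in $\{a_j,z_j:j\in J^-\}$.
\end{itemize}
\end{lemma}

We grow $J$ from a root class $U_{j_0}$, keeping a family of ITs of the other classes. A vertex $x$ of $U_J$ that is not yet dominated cannot be inserted into such an IT for free, so some vertices of the IT block it. We choose the IT with the fewest blockers, freeze the blockers, and add their classes to $J$.

\begin{proof}
Let $I\subseteq[m]$ be inclusion-minimal such that the classes $U_i$ $(i\in I)$ have no IT. Then $I\ne\emptyset$, because the empty set is an IT of the empty family. Fix $j_0\in I$ and let $\mathcal T$ be the set of ITs of the classes $U_i$ $(i\in I\setminus\{j_0\})$; it is non-empty by minimality.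

We construct vertices $x_1,x_2,\dots$ and pairwise disjoint non-empty sets $W_1,W_2,\dots$. For $s\ge0$ put
\[
L_s=\bigcup_{q\le s}W_q,\qquad J_s=\{j_0\}\cup\{i:U_i\cap L_s\ne\emptyset\},
\]
\[
\mathcal T_s=\{T\in\mathcal T: N(x_q)\cap T=W_q\text{ for all }q\le s\},
\]
so $L_0=\emptyset$, $J_0=\{j_0\}$, $\mathcal T_0=\mathcal T$, and every $T\in\mathcal T_s$ contains $L_s$. We maintain $\mathcal T_s\ne\emptyset$. In step $s\ge1$, call a vertex of $U_{J_{s-1}}$ \emph{free} if it has no neighbor in $\{x_1,\dots,x_{s-1}\}\cup L_{s-1}$. If no vertex is free, stop. Otherwise let $x_s$ be a free vertex, choose $T_s\in\mathcal T_{s-1}$ minimizing $|N(x_s)\cap T_s|$, and put $W_s=N(x_s)\cap T_s$. Then $T_s\in\mathcal T_s$. As $x_s$ is free, $W_s\cap L_{s-1}=\emptyset$. The vertices of $T_s$ in $U_{J_{s-1}}$ are exactly those of $L_{s-1}$, since $T_s$ avoids $U_{j_0}$ and has one vertex in each other class; so the classes met by $W_s$ lie outside $J_{s-1}$.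

We claim $W_s\ne\emptyset$. Suppose $x_s$ has no neighbor in $T_s$, and let $x_s\in U_j$ with $j\in J_{s-1}$. If $j=j_0$, then $T_s\cup\{x_s\}$ is an IT of the classes $U_i$ $(i\in I)$, which is impossible. Otherwise let $a$ be the vertex of $L_{s-1}$ in $U_j$, say $a\in W_q$ with $q\le s-1$. Since $a$ is adjacent to $x_q$ and $x_s$ is not, $a\ne x_s$, and $T'=(T_s\setminus\{a\})\cup\{x_s\}$ belongs to $\mathcal T$. For $q'<q$ we have $a\notin W_{q'}$ and $x_s\notin N(x_{q'})$, so $N(x_{q'})\cap T'=W_{q'}$; thus $T'\in\mathcal T_{q-1}$. But $N(x_q)\cap T'=W_q\setminus\{a\}$, which contradicts the choice of $T_q$ in step $q$.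

Hence the sets $J_s\subseteq I$ grow strictly, and the construction stops in some step $s$. Put $J=J_{s-1}$; for $j\in J^-$ let $a_j$ be the vertex of $L_{s-1}$ in $U_j$, and let $z_j=x_q$ for the $q$ with $a_j\in W_q$. Then $a_jz_j$ is an edge and $z_j\in U_{J_{q-1}}\subseteq U_J$. The set $L_{s-1}$ lies in a member of $\mathcal T$, which gives (a). Since every $W_q$ is non-empty, $\{a_j,z_j:j\in J^-\}=\{x_1,\dots,x_{s-1}\}\cup L_{s-1}$, and (b) says that no vertex is free.
\end{proof}

\subsection{The weighted theorem}

\begin{theorem}\label{thm:weighted}
Let $\Gamma$ be a graph with classes $U_1,\dots,U_m$, and let $p:V(\Gamma)\to\mathbb R_{\ge0}$ satisfy $p(U_i)=1$ for all $i$ and $p(N(x)\cup N(y))\le1$ for every edge $xy$. Then there is a probability distribution on the ITs $T$ of $\Gamma$ with $\Pr(v\in T)=p(v)$ for every vertex $v$.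
\end{theorem}

The bound $1$ cannot be raised: if $\Gamma$ has two classes and a single edge $xy$ with $p(x)+p(y)>1$, then the disjoint events $x\in T$ and $y\in T$ cannot have probabilities $p(x)$ and $p(y)$.

Part (b) of Lemma~\ref{lem:haxell} already shows that an IT exists: otherwise
\[
|J|=p(U_J)\le\sum_{j\in J^-}p\big(N(a_j)\cup N(z_j)\big)\le|J|-1 .
\]
The theorem asserts more, namely that $p$ lies in the convex hull of the indicator vectors $1_T$ of the ITs. By duality this is a statement about the heaviest IT for a weight function $w$. For $w:V(\Gamma)\to\mathbb Z$ put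
\[
p\cdot w=\sum_vp(v)w(v),\qquad Y(w)=\max_{T}w(T),\qquad y_i(w)=\max_{v\in U_i}w(v),
\]
where $T$ runs over the ITs, and let $B_i(w)=\{v\in U_i:w(v)=y_i(w)\}$ be the \emph{top set} of class $i$. We must show $Y(w)\ge p\cdot w$. This is immediate if the top sets contain an IT. If they do not, Lemma~\ref{lem:haxell} finds few edges that dominate many top sets, and lowering $w$ on the neighborhoods of these edges flattens $w$ without repairing a violation. The following lemma makes this precise.

\begin{lemma}[descent step]\label{lem:descent}
Let $\Gamma$ and $p$ be as in Theorem~\ref{thm:weighted}, and let $w:V(\Gamma)\to\mathbb Z$ be such that no IT is contained in $\bigcup_iB_i(w)$. Then there are $h:V(\Gamma)\to\mathbb Z_{\ge0}$ and an integer $g\ge0$ with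
\begin{itemize}
\item[(i)] $p\cdot h\le g$;
\item[(ii)] $\sum_iy_i(w-h)\le\sum_iy_i(w)-(g+1)$;
\item[(iii)] $Y(w-h)\le Y(w)-g$.
\end{itemize}
\end{lemma}

\begin{proof}[Proof of Theorem~\ref{thm:weighted} from Lemma~\ref{lem:descent}]
Suppose $p$ is not in the convex hull of the finitely many vectors $1_T$. A point outside a closed convex set is strictly separated from it by a linear functional, so there is a real vector $w$ with $p\cdot w>w(T)$ for all ITs $T$. These finitely many strict inequalities survive a small perturbation, so $w$ may be taken rational and then, after scaling, integral. Thus $p\cdot w>Y(w)$. Define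
\[
\Phi(w)=\sum_iy_i(w)-p\cdot w=\sum_i\sum_{v\in U_i}p(v)\big(y_i(w)-w(v)\big)\ge0,
\]
where the second equality uses $p(U_i)=1$. An IT inside the top sets would have weight $\sum_iy_i(w)\ge p\cdot w>Y(w)$, so there is none, and Lemma~\ref{lem:descent} applies. For $w'=w-h$, (i) and (iii) give $p\cdot w'-Y(w')\ge(p\cdot w-g)-(Y(w)-g)>0$, while (i) and (ii) give $\Phi(w')\le\Phi(w)-(g+1)+g=\Phi(w)-1$. So $w'$ is again an integral violation, with $\Phi$ smaller by at least $1$. Iterating makes $\Phi$ negative, a contradiction.
\end{proof}

\begin{example}[two classes]\label{ex:two}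
Let $m=2$ and write $B_i=B_i(w)$. Since $B_1\cup B_2$ contains no IT, $B_1$ and $B_2$ are completely joined. Fix $z\in B_1$ and $a\in B_2$, let $h$ be the indicator function of $N(a)\cup N(z)$, and let $g=1$. Then (i) is the hypothesis for the edge $az$. Both top sets lie in $N(a)\cup N(z)$, so both maxima drop by $1$, which is (ii). For (iii) let $T=\{t_1,t_2\}$ be an IT with $t_i\in U_i$. If $T$ meets $N(a)\cup N(z)$, then $w(T)-h(T)\le Y(w)-1$. Otherwise $t_1\notin N(a)$, so $\{t_1,a\}$ is an IT, and $t_2\notin N(z)$, so $t_2\notin B_2$ and $w(t_2)\le w(a)-1$. Hence $w(T)\le w(t_1)+w(a)-1\le Y(w)-1$. Either $T$ pays under $h$, or it was not optimal because $a$ can be swapped in.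
\end{example}

In general each of the $|J|-1$ edges $a_jz_j$ must cost $T$ one unit, by a payment or by a swap. The difficulty is that a swap at $j$ gains nothing if $t_j$ lies in the top set. In that case $h(t_j)\ge1$, but this unit must not be the one already charged to another edge. We therefore enlarge the set of swaps until every unswapped edge is paid for by a vertex of $T$ that is not swapped out. The swaps can be made simultaneously by part (a) of Lemma~\ref{lem:haxell}.

\begin{proof}[Proof of Lemma~\ref{lem:descent}]
Write $y_i=y_i(w)$ and $B_i=B_i(w)$. Apply Lemma~\ref{lem:haxell} to the subgraph induced by $\bigcup_iB_i$, with classes $B_i$, to obtain $J$, $J^-$ and edges $a_jz_j$ with $a_j\in B_j$. With neighborhoods taken in $\Gamma$, put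
\[
N_j=N(a_j)\cup N(z_j),\qquad h(v)=|\{j\in J^-:v\in N_j\}|,\qquad g=|J^-|=|J|-1 .
\]
Then $p\cdot h=\sum_{j\in J^-}p(N_j)\le g$, which is (i). For $i\in J$, every $v\in B_i$ has $h(v)\ge1$ by Lemma~\ref{lem:haxell}(b), and every $v\in U_i\setminus B_i$ has $w(v)\le y_i-1$ because $w$ is integral; so $y_i(w-h)\le y_i-1$. For $i\notin J$ we have $y_i(w-h)\le y_i$. This gives (ii).

For (iii) let $T=\{t_1,\dots,t_m\}$ be an IT with $t_i\in U_i$. Start with $J_1=\emptyset$, and as long as some $j\in J^-\setminus J_1$ satisfies $N_j\cap\{t_i:i\notin J_1\}=\emptyset$, add $j$ to $J_1$. For the final $J_1$ let $T^\circ=\{t_i:i\notin J_1\}$ and $T^*=T^\circ\cup\{a_j:j\in J_1\}$. When $j$ was added, $N_j$ avoided a superset of $T^\circ$, so $a_j$ has no neighbor in $T^\circ$; and the $a_j$ are pairwise non-adjacent. Hence $T^*$ is an IT and $w(T^*)\le Y(w)$. Since $w(a_j)=y_j$,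
\[
w(T^*)-w(T)=\sum_{j\in J_1}\big(y_j-w(t_j)\big)\ge|\{j\in J_1:t_j\notin B_j\}| .
\]
Since the process stopped, every $j\in J^-\setminus J_1$ has $N_j\cap T^\circ\ne\emptyset$, so $h(T^\circ)=\sum_{j\in J^-}|N_j\cap T^\circ|\ge g-|J_1|$. Together with $h\ge1$ on $B_j$ for $j\in J_1$ this gives
\[
h(T)\ge g-|J_1|+|\{j\in J_1:t_j\in B_j\}| .
\]
Adding the two displays yields $h(T)+w(T^*)-w(T)\ge g$, that is, $w(T)-h(T)\le w(T^*)-g\le Y(w)-g$.
\end{proof}

\section{Fractional tilings}\label{sec:frac}

When $k>r$, an $r$-clique meets only $r$ of the $k$ parts and is not a transversal. We repair this by adding \emph{dummy} vertices: choosing a dummy in class $i$ means skipping part $i$. Take $k=3$, $r=2$, and let $p_i=2|V_i|/n\le1$, so $p_1+p_2+p_3=2$. If a random edge covers every vertex with probability $2/n$, it meets $V_i$ with probability $p_i$, so it skips $V_i$ with probability $1-p_i$. Add to class $i$ one dummy of mass $1-p_i$, and join the three dummies in a triangle, so that an IT skips at most one part. Each class now has mass $1$, and the triangle has mass $3-2=1$, exactly what Theorem~\ref{thm:weighted} allows.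 In general we use $k-r$ such cliques of dummies.

\begin{corollary}\label{cor:partial}
Let $k\ge r\ge2$, let $\Gamma$ be a graph with classes $U_1,\dots,U_k$, and let $p:V(\Gamma)\to\mathbb R_{\ge0}$ satisfy $p(U_i)\le1$ for all $i$, $p(V(\Gamma))=r$, and $p(N(x))\le\frac12$ for all $x$. Then there is a probability distribution on the independent $r$-sets $K$ of $\Gamma$ with at most one vertex in each class such that $\Pr(v\in K)=p(v)$ for all $v$. With probability $1$, the set $K$ meets every class $U_i$ with $p(U_i)=1$.
\end{corollary}

\begin{proof}
Let $p_i=p(U_i)$. If $k=r$, then all $p_i$ equal $1$ and we add nothing. If $k>r$, add to class $i$ dummies $(i,\beta)$, $\beta\in[k-r]$, each of mass $(1-p_i)/(k-r)$; for each $\beta$ make $\{(i,\beta):i\in[k]\}$ a clique, and add no other edges. Every enlarged class has mass $1$, and every dummy clique has mass $\frac1{k-r}\sum_i(1-p_i)=1$. For an edge $xy$ of $\Gamma$ we have $p(N(x)\cup N(y))\le\frac12+\frac12$, and for an edge $xy$ between dummies $N(x)\cup N(y)$ is a dummy clique. Theorem~\ref{thm:weighted} gives a random IT $T$ with marginals $p$. It contains at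 most one vertex of each dummy clique, hence at most $k-r$ dummies, and the expected number of dummies is their total mass $k-r$. So with probability $1$ it contains exactly $k-r$ dummies, and $K=T\cap V(\Gamma)$ has exactly $r$ elements. Finally $|K\cap U_i|\le1$ has expectation $p_i$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:frac}]
The parts have size at most $n/r$ and cover $n$ vertices, so $k\ge r$. Apply Corollary~\ref{cor:partial} to $H$ with classes $V_i$ and $p\equiv r/n$. Here $p(V_i)=r|V_i|/n\le1$, the total mass is $r$, and $p(N_H(x))\le\frac n{2r}\cdot\frac rn=\frac12$ because the degree condition says $\Delta(H)\le\frac n{2r}$. The random set $K$ is an $r$-clique of $G$, and the weights $x_{K_0}=\frac nr\Pr(K=K_0)$ sum to $\frac nr\cdot\frac rn=1$ at every vertex.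
\end{proof}

The bound $|V_i|\le n/r$ is what makes the dummy masses non-negative.

\section{Cliques with a prescribed distribution over the parts}\label{sec:cliques}

The later stages need cliques that meet certain parts, avoid others, and take a given number of vertices from given groups of parts. Let $P=P_1\sqcup\dots\sqcup P_q$ be a non-empty index set divided into \emph{groups}, with \emph{demands} $1\le t_a\le|P_a|$. For $\emptyset\ne J\subseteq P$ put
\[
\sigma(J)=\sum_{a:\,J\cap P_a\ne\emptyset}\big(t_a-|P_a\setminus J|\big).
\]
A set with at most one vertex per class and $t_a$ vertices in the classes of group $a$ has at least $t_a-|P_a\setminus J|$ of these in classes of $J$. So $\sigma(J)$ is a lower bound for the number of vertices that the classes in $J$ must supply.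

\begin{lemma}\label{lem:one}
Let $\Gamma$ be a graph with classes $V_i$ $(i\in P)$, let $p\ge0$ be a vertex weight, and let $p(N(x))\le\theta$ for all $x$. If $p(V_J)>2\theta(\sigma(J)-1)$ for every non-empty $J\subseteq P$ with $\sigma(J)\ge1$, then $\Gamma$ has an independent set with at most one vertex in each class and exactly $t_a$ vertices in $V_{P_a}$ for each $a$.
\end{lemma}

\begin{proof}
Group $a$ may skip $c_a=|P_a|-t_a$ classes. Note that $t_a-|P_a\setminus J|=|J\cap P_a|-c_a$, so $\sigma(J)=|J|-\sum c_a$, the sum being over the groups that meet $J$. For each $a$, each $\beta\in[c_a]$ and each $i\in P_a$ add a dummy $(i,\beta)$ to class $i$; for each $a$ and $\beta$ make $\{(i,\beta):i\in P_a\}$ a clique, and add no other edges. Let $U_i$ be the enlarged classes, and call the vertices of $\Gamma$ real. An IT of the new graph has at most $c_a$ dummies in $U_{P_a}$, hence at least $t_a$ real vertices there, and discarding the surplus gives the required set.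

Suppose there is no IT. Lemma~\ref{lem:haxell} gives $J\ne\emptyset$ and $D=\{a_j,z_j:j\in J^-\}\subseteq U_J$ with $|D|\le2(|J|-1)$ such that every vertex of $U_J$ has a neighbor in $D$. Let $i\in J\cap P_a$ and $\beta\in[c_a]$. The dummy $(i,\beta)$ has a neighbor $d\in D$, which lies in the same dummy clique; and $d\in U_J$ has a neighbor in $D$, again in this clique. So $D$ contains at least two vertices of each dummy clique of each group meeting $J$, and at most $2(|J|-1)-2\sum c_a=2(\sigma(J)-1)$ real vertices. In particular $\sigma(J)\ge1$. Real vertices have only real neighbors, so $V_J$ is covered by the neighborhoods of the real vertices of $D$, and $p(V_J)\le2\theta(\sigma(J)-1)$, a contradiction.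
\end{proof}

In all applications the classes come from parts of $G$ of size at most $\ell=n/r$, and the hypothesis is verified through one inequality. Define the \emph{deficit} of group $a$ as $d_a=t_a\ell-|V_{P_a}|$. Since $|V_{J\cap P_a}|\ge|V_{P_a}|-|P_a\setminus J|\,\ell=(t_a-|P_a\setminus J|)\ell-d_a$, we have
\begin{equation}\label{eq:volume}
|V_J|\ \ge\ \sigma(J)\,\ell-\sum_{a:\,J\cap P_a\ne\emptyset}d_a\qquad(\emptyset\ne J\subseteq P).
\end{equation}
With unit weights and $\theta=\Delta(H)<\ell/2$, Lemma~\ref{lem:one} asks for slightly less than $(\sigma(J)-1)\ell$ vertices in $V_J$. So we have a budget of about $\ell$ to spend on deficits and on forbidden vertices.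

Absorption needs a positive proportion of all possible cliques, not just one. We get this by applying Lemma~\ref{lem:one} to a random sample of bounded size: if a typical sample contains a desired clique, and each clique is unlikely to be sampled, there must be many cliques. We use the following standard bounds for a sum $X$ of $M$ independent indicator variables. \emph{Hoeffding's inequality}: for $t\ge0$, each of the events $X\ge\mathbb EX+t$ and $X\le\mathbb EX-t$ has probability at most $e^{-2t^2/M}$. \emph{Chernoff's bounds}: for $0<\delta\le1$,
\[
\Pr\big(X\le(1-\delta)\mathbb EX\big)\le e^{-\delta^2\mathbb EX/2},\qquad \Pr\big(X\ge(1+\delta)\lambda\big)\le e^{-\delta^2\lambda/3}\quad\text{for every }\lambda\ge\mathbb EX .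
\]

\begin{lemma}\label{lem:many}
For $r\ge2$, $\tau>0$ and $0<\omega\le1$ there is $c=c(r,\tau,\omega)>0$ such that the following holds. Let $G$ be $k$-partite on $n$ vertices with $k\le2r$ and $\Delta(H)\le\Delta$. Let $P\subseteq[k]$ have groups $P_a$ and demands $t_a$ with sum $t$, let $|V_i|\ge\omega n$ for $i\in P$, and let $X\subseteq V_P$. If
\[
|X\cap V_J|\ge2\Delta(\sigma(J)-1)+\tau n\quad\text{for all non-empty }J\subseteq P\text{ with }\sigma(J)\ge1,
\]
then $G[X]$ has at least $cn^t$ cliques with exactly $t_a$ vertices in $V_{P_a}$ for each $a$.
\end{lemma}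

\begin{proof}
Let $\tau'=\tau/(4r)$, and fix $M=M(r,\tau)\ge1$ with $(2r+4r^2M)e^{-2\tau'^2M}\le\frac12$. Choose independent uniform vertices $x_{i,s}\in V_i$ for $i\in P$, $s\in[M]$. Consider the events
\begin{itemize}
\item for $i\in P$: $|\{s:x_{i,s}\in X\}|\ge M\big(|X\cap V_i|/|V_i|-\tau'\big)$;
\item for $i\ne j$ in $P$ and $s\in[M]$: $|\{s':x_{j,s'}\in N_H(x_{i,s})\}|\le M\big(|N_H(x_{i,s})\cap V_j|/|V_j|+\tau'\big)$.
\end{itemize}
By Hoeffding's inequality, applied in the second item conditionally on $x_{i,s}$, each of these at most $2r+4r^2M$ events fails with probability at most $e^{-2\tau'^2M}$. So with probability at least $\frac12$ all of them hold; assume they do.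

Let $\Gamma$ be the graph on the \emph{positions} $(i,s)$ with $x_{i,s}\in X$, in which $(i,s)$ and $(j,s')$ are adjacent if $x_{i,s}x_{j,s'}\in E(H)$. Position $(i,s)$ belongs to class $i$ and has weight $|V_i|/M$. Its neighborhood has weight at most $\sum_{j}\big(|N_H(x_{i,s})\cap V_j|+\tau'|V_j|\big)\le\Delta+\tau'n=:\theta$, and the classes in $J$ have total weight at least $|X\cap V_J|-\tau'n$. If $\sigma(J)\ge1$, then $\sigma(J)\le|J|\le2r$ gives
\[
|X\cap V_J|-\tau'n-2\theta(\sigma(J)-1)\ge\tau n-(2\sigma(J)-1)\tau'n\ge\tau n-(4r-1)\tau'n>0 .
\]
By Lemma~\ref{lem:one} some set of $t$ positions in distinct classes carries a clique of the desired kind.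

Let $Q$ be the number of desired cliques. A fixed one can be carried by $M^t$ sets of positions, each with probability at most $(\omega n)^{-t}$. So the expected number of position sets that carry a desired clique is at most $Q(M/\omega n)^t$, and it is at least $\frac12$. As $t\le2r$ and $\omega\le M$, we may take $c=\frac12(\omega/M)^{2r}$.
\end{proof}

\section{Almost perfect tilings}\label{sec:almost}

An \emph{$r$-uniform hypergraph} is a family of $r$-sets, called edges, on a vertex set. The \emph{degree} $d(x)$ is the number of edges containing $x$, the \emph{codegree} of two distinct vertices is the number of edges containing both, and a \emph{cover} is a set of edges whose union is the whole vertex set. We use the following theorem of Frankl and R\"odl and of Pippenger, in the form given in~\cite[Theorem~4.7.1]{AS}.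

\begin{theorem}\label{thm:nibble}
For $r\ge2$, $\kappa\ge1$ and $a>0$ there are $\gamma_0,d_0>0$ such that the following holds for $n\ge D\ge d_0$. Let $\mathcal H$ be an $r$-uniform hypergraph on $n$ vertices in which $0<d(x)<\kappa D$ for all $x$, $(1-\gamma_0)D\le d(x)\le(1+\gamma_0)D$ for all but at most $\gamma_0n$ vertices $x$, and all codegrees are less than $\gamma_0D$. Then $\mathcal H$ has a cover with at most $(1+a)n/r$ edges.
\end{theorem}

A fractional tiling suggests a nearly regular hypergraph: keep each clique with probability proportional to its weight. But the tiling of Theorem~\ref{thm:frac} comes from duality, and we have no control on how much weight it puts on the cliques through a given pair of vertices, so the codegree condition may fail. Averaging over random samples spreads the weight: we apply Corollary~\ref{cor:partial} inside a sample of $M$ vertices per part, and a given clique receives weight only if all its vertices are sampled. The slack $\gamma$ pays for the sampling error.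

\begin{lemma}\label{lem:almost}
Given $r\ge2$ and $\gamma,\mu,\varepsilon>0$, let $n$ be sufficiently large. Let $G$ be $k$-partite on $n$ vertices with $r\le k\le2r$, $\mu n\le|V_i|\le n/r$ for all $i$, and $\Delta(H)\le(\frac1{2r}-\gamma)n$. Then $G$ has a $K_r$-tiling that misses at most $\varepsilon n$ vertices and all of whose cliques meet every part of size exactly $n/r$.
\end{lemma}

\begin{proof}
Let $\gamma_0,d_0$ be given by Theorem~\ref{thm:nibble} for $a=\varepsilon/(2r)$ and $\kappa=2$. Fix $M$ with $\gamma M\ge2$ such that $\beta:=4r^2Me^{-\gamma^2M/2}$ satisfies $2\beta\le\gamma_0$ and $2\beta<1$.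

\emph{A spread random clique.} Put $p_i=r|V_i|/n\le1$, so $\sum_ip_i=r$. Choose independent uniform $x_{i,s}\in V_i$ for $i\in[k]$, $s\in[M]$. Let $\Gamma$ be the graph on the positions $(i,s)$, with $(i,s)$ adjacent to $(j,s')$ if $x_{i,s}x_{j,s'}\in E(H)$; position $(i,s)$ is in class $i$ and has mass $p_i/M$. Call the sample \emph{good} if for all $(i,s)$ and all $j\ne i$
\begin{equation}\label{eq:good}
|\{s':x_{j,s'}\in N_H(x_{i,s})\}|\le M\big(|N_H(x_{i,s})\cap V_j|/|V_j|+\gamma\big).
\end{equation}
In a good sample the neighborhood of $(i,s)$ has mass at most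
\[
\sum_{j}p_j\Big(\frac{|N_H(x_{i,s})\cap V_j|}{|V_j|}+\gamma\Big)\le\frac rn\Delta(H)+r\gamma\le\frac12 .
\]
For each good sample fix a distribution as in Corollary~\ref{cor:partial}, draw $r$ positions from it, and let $K$ be the $r$-clique of $G$ that they carry. For a bad sample put $K=\emptyset$. Let $q(K_0)=\Pr(K=K_0)$ for each $r$-clique $K_0$. If $|V_i|=n/r$, then $p_i=1$, so by the last sentence of Corollary~\ref{cor:partial} every $K_0$ with $q(K_0)>0$ meets $V_i$. If $K=K_0$, then each vertex of $K_0$ was sampled; these are independent events of probability at most $M/\mu n$, so $q(K_0)\le Cn^{-r}$ with $C=(M/\mu)^r$.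

We compute $\Pr(v\in K)$ for $v\in V_i$. Condition on $x_{i,s}=v$. Fix $(i',s')$ and $j\ne i'$, and condition also on $x_{i',s'}$. The left side of \eqref{eq:good} for $(i',s')$ and $j$ is at most $1$ plus a sum of at most $M$ independent indicators of mean $|N_H(x_{i',s'})\cap V_j|/|V_j|$; the $1$ accounts for the fixed value $x_{i,s}$ when $j=i$. By Hoeffding's inequality \eqref{eq:good} fails with probability at most $e^{-2(\gamma M-1)^2/M}\le e^{-\gamma^2M/2}$, since $\gamma M-1\ge\gamma M/2$. There are at most $4r^2M$ such conditions, so $\Pr(\text{good}\mid x_{i,s}=v)\ge1-\beta$. At most one position of class $i$ is drawn, and in a good sample $(i,s)$ is drawn with probability $p_i/M$. Hence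
\[
\Pr(v\in K)=\sum_{s=1}^M\frac1{|V_i|}\Pr(\text{good}\mid x_{i,s}=v)\,\frac{p_i}M\in\Big[(1-\beta)\frac rn,\ \frac rn\Big].
\]

\emph{A nearly regular hypergraph.} Let $\mathcal H$ contain each $r$-clique $K_0$ independently with probability $q(K_0)n^{3/2}$, which is at most $Cn^{3/2-r}\le1$ for large $n$ because $r\ge2$. The exponent is chosen so that degrees grow while codegrees stay bounded. Put $D=r\sqrt n$; then $d_0\le D\le n$ for large $n$. The expected degree of $v$ is $n^{3/2}\Pr(v\in K)\in[(1-\beta)D,D]$. By Chernoff's bounds with $\delta=\beta$, each degree lies in $[(1-\beta)^2D,(1+\beta)D]$ except with probability $e^{-\Omega(\sqrt n)}$, so with probability $1-o(1)$ all degrees lie in $[(1-2\beta)D,(1+2\beta)D]$. In particular $0<d(x)<2D$. A pair of vertices lies in at most $n^{r-2}$ cliques, so its expected codegree is at most $\lambda=n^{r-2}\cdot Cn^{-r}\cdot n^{3/2}=Cn^{-1/2}$. By a union bound over $5$-sets of cliques through the pair, its codegree is at least $5$ with probability at most $\lambda^5$, and $n^2\lambda^5=o(1)$. So there is an outcome $\mathcal H$ with all codegrees at most $4<\gamma_0D$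 that satisfies all hypotheses of Theorem~\ref{thm:nibble}, and whose edges all have $q>0$.

\emph{From a cover to a tiling.} Let $\mathcal C$ be a cover with $n/r\le|\mathcal C|\le(1+a)n/r$, and let $d_{\mathcal C}(v)\ge1$ be the number of its edges containing $v$. Then $\sum_v(d_{\mathcal C}(v)-1)=r|\mathcal C|-n\le an$. Since $d\le2(d-1)$ for $d\ge2$, the sum of $d_{\mathcal C}(v)$ over the vertices covered at least twice is at most $2an$. Deleting all edges through such vertices leaves at least $n/r-2an$ disjoint cliques, which miss at most $2ran=\varepsilon n$ vertices.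
\end{proof}

\section{Reduction to normal graphs}\label{sec:normal}

The last two lemmas need a bounded number of parts, all of linear size. Absorption brings a further difficulty. We shall set aside a small tiled set of vertices and apply Lemma~\ref{lem:almost} to the remaining $n'$ vertices, so every part must then have size at most $n'/r$. A part whose size is close to $n/r$ violates this if too many of the cliques set aside avoid it. We therefore arrange that each part is either far from $n/r$, so that it cannot become too large, or of size exactly $n/r$, in which case we use only cliques that meet it.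

\begin{definition}\label{def:normal}
Let $0<\gamma,\omega\le\frac1{2r}$. A $k$-partite graph $G$ on $n=r\ell$ vertices is \emph{$(r,\gamma,\omega)$-normal} if $k\le2r$, $\Delta(H)\le(\frac1{2r}-\gamma)n$, and $[k]=B\sqcup O$ with $|V_i|=\ell$ for $i\in B$ and $\omega n\le|V_i|\le\ell-\omega n$ for $i\in O$.
\end{definition}

\begin{proposition}\label{prop:normal}
Every $(r,\gamma,\omega)$-normal graph on $n\ge n_1(r,\gamma,\omega)$ vertices has a perfect $K_r$-tiling.
\end{proposition}

We prove this in Section~\ref{sec:absorb}.

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:normal}]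
Let $G$ satisfy \eqref{eq:hyp}, and put $\ell=n/r$ and $\Delta=(\frac1{2r}-\gamma)n\ge0$, so that $\ell-2\Delta=2\gamma n$.

\emph{Merging small parts.} If $|V_i|+|V_j|\le\ell$ for some $i\ne j$, delete all edges between $V_i$ and $V_j$ and replace the two parts by their union. The missing graph only loses edges, so \eqref{eq:hyp} is preserved, and a tiling of the new graph is a tiling of the old one. Repeat until
\begin{equation}\label{eq:pairs}
|V_i|+|V_j|>\ell\qquad\text{for all }i\ne j .
\end{equation}
Now $k\ge r\ge2$, and summing \eqref{eq:pairs} over all pairs gives $(k-1)n>\binom k2\ell$, so $k\le2r-1$. This step is the reason that $n_0$ does not depend on $k$.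

\emph{A gap in the part sizes.} Let $c_i=\ell-|V_i|$, a non-negative integer. Put $\omega_0=\gamma/(20r^2)$ and $\omega_{s+1}=\omega_s/(20r^2)$. One of the $2r$ disjoint intervals $[\omega_{s+1}n,\omega_sn)$, $0\le s\le2r-1$, contains none of the $k\le2r-1$ numbers $c_i$. For this $s$ let $\omega=\omega_s$ and $\omega'=\omega_{s+1}$, so that
\[
\omega\le\frac{\gamma}{20r^2}\le\frac1{40r^3},\qquad r^2\omega'=\frac\omega{20}.
\]
Let $B=\{i:c_i<\omega'n\}$ and $O=[k]\setminus B$; then $c_i\ge\omega n$ for $i\in O$. Put $b=|B|$ and $m=\sum_{i\in B}c_i$. Since $r+1$ parts of size more than $\ell-\omega'n$ would contain more than $n+\ell-(r+1)\omega'n>n$ vertices, $b\le r$, and so $m\le r\omega'n$.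

If $b<r$, then all parts have size at least $\omega n$. Indeed, suppose $|V_{i_0}|<\omega n$. By \eqref{eq:pairs} every other part has $c_j<\omega n$ and hence $j\in B$, while $i_0\in O$ because parts in $B$ have more than $\ell-\omega'n\ge\omega n$ vertices. Then $n\le\omega n+b\ell$, so $b\ge r(1-\omega)>r-1$, a contradiction.

\emph{Equalizing the large parts.} Removing $m$ cliques lowers $n/r$ by $m$, so the part $V_i$, $i\in B$, of size $\ell-c_i$ should lose $m-c_i$ vertices. We therefore construct a tiling $\mathcal T_0$ of $m$ cliques consisting, for each $i\in B$, of $c_i$ cliques that avoid $V_i$ and meet every $V_j$ with $j\in B\setminus\{i\}$; if $b=r$, each clique will also contain exactly one vertex of $R=V(G)\setminus V_B$. We choose the cliques one at a time, and the set $Z$ of vertices already used always has $|Z|\le rm\le r^2\omega'n$. Each time we apply Lemma~\ref{lem:one} to an induced subgraph of $H$ with unit weights and $\theta=\Delta$.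

Let $b=r$. Then $|R|=n-\sum_{i\in B}(\ell-c_i)=m$. Assign to each $v\in R$ an index $i\in B$, using each $i$ exactly $c_i$ times. Given $v$ and $i$, we seek an $(r-1)$-clique in $X=(N_G(v)\cap V_{B\setminus\{i\}})\setminus Z$ meeting all parts of the single group $B\setminus\{i\}$, whose demand is $r-1$ and whose deficit is $\sum_{j\in B\setminus\{i\}}c_j\le m$. As $v\notin V_B$, at most $\Delta$ vertices of $V_B$ are not $G$-neighbors of $v$. By \eqref{eq:volume}, with $\sigma=\sigma(J)\ge1$,
\[
|X\cap V_J|-2\Delta(\sigma-1)\ge\sigma(\ell-2\Delta)+\Delta-m-rm\ge2\gamma n-(r+1)r\omega'n>0 .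
\]
The clique found, together with $v$, is the next member of $\mathcal T_0$.

Let $b<r$ and $r'=r-b$. Given $i\in B$, use $X=V_{[k]\setminus\{i\}}\setminus Z$ with the groups $B\setminus\{i\}$ of demand $b-1$ (omitted if $b=1$) and $O$ of demand $r'+1$; the demands sum to $r$. We have $|V_O|=r'\ell+m$, and parts in $O$ are smaller than $\ell$, so $|O|\ge r'+1$. The deficits are $\sum_{j\in B\setminus\{i\}}c_j\in[0,m]$ and $\ell-m\ge0$, so they are non-negative with sum at most $\ell$, and \eqref{eq:volume} gives $|V_J|\ge(\sigma-1)\ell$. If $\sigma\ge2$, then $|X\cap V_J|-2\Delta(\sigma-1)\ge2\gamma n-r^2\omega'n>0$. If $\sigma=1$, we need $X\cap V_J\ne\emptyset$, and this holds since $|V_J|\ge\omega n>r^2\omega'n$.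

\emph{The remaining graph is normal.} Let $G_2=G-V(\mathcal T_0)$, with $n_2=n-rm\ge n/2$ vertices. For $i\in B$ the part $V_i$ now has $\ell-c_i-(m-c_i)=n_2/r$ vertices. If $b=r$, all of $R$ is covered, and we drop the empty parts. If $b<r$, a part in $O$ keeps at least $\omega n-r^2\omega'n\ge\frac\omega2n_2$ vertices, and it has at most $\ell-\omega n=\frac{n_2}r+m-\omega n\le\frac{n_2}r-\frac\omega2n_2$ vertices because $m\le r\omega'n\le\frac\omega2n$. The missing graph of $G_2$ is an induced subgraph of $H$, and
\[
\Big(\frac1{2r}-\frac\gamma2\Big)n_2\ge\Big(\frac1{2r}-\frac\gamma2\Big)n-\frac m2\ge\Big(\frac1{2r}-\gamma\Big)n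
\]
because $m\le\gamma n$. So $G_2$ is $(r,\frac\gamma2,\frac\omega2)$-normal, where $\omega$ is one of $2r$ values depending only on $r$ and $\gamma$. If $n\ge n_0:=2\max_sn_1(r,\frac\gamma2,\frac{\omega_s}2)$, Proposition~\ref{prop:normal} gives a perfect tiling of $G_2$, which together with $\mathcal T_0$ tiles $G$.
\end{proof}

\section{Absorption in normal graphs}\label{sec:absorb}

Throughout this section $G$ is $(r,\gamma,\omega)$-normal, $\ell=n/r$ and $\Delta=(\frac1{2r}-\gamma)n$, so $\ell-2\Delta=2\gamma n$. All constants depend only on $r,\gamma,\omega$, and $n$ is large in terms of them. Put $b=|B|$ and $r'=r-b$. Then $|V_O|=r'\ell$, so $r'\ge0$, and $O=\emptyset$ if and only if $r'=0$; if $r'\ge1$, then $|O|\ge r'+1$, because parts in $O$ are smaller than $\ell$. Every part has at least $\omega n$ vertices, and $k\ge r$.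

A \emph{full clique} is an $r$-clique meeting every $V_i$ with $i\in B$. Its \emph{type} is the $r'$-set $S\subseteq O$ of indices of the other parts that it meets. There are at most $2^{|O|}\le4^r$ types.

The plan is to set aside, before applying Lemma~\ref{lem:almost}, a small set $A$ that can be tiled on its own and also together with any small leftover set $U$. The building block is an exchange: two vertices $u,v$ of one part complete many common $(r-1)$-cliques (Lemma~\ref{lem:exchange}). Exchanges turn an $r$-set $W$ into a clique, one vertex at a time, but only if $W$ is distributed over the parts like a type that occurs often. The leftover $U$ need not split into such $r$-sets. For instance, let $r=2$, $B=\emptyset$, $O=\{1,2,3\}$, and let $U$ consist of two vertices of $V_1$. If all three types occur often, the identity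
\[
(2,0,0)=1_{\{1,2\}}+1_{\{1,3\}}-1_{\{2,3\}}
\]
tells us what to do: break up a spare clique of type $\{2,3\}$ and pair its vertices with those of $U$, obtaining $2$-sets of types $\{1,2\}$ and $\{1,3\}$. So we need a reservoir of spare cliques, and we need the frequent types to generate enough integer vectors (Lemmas~\ref{lem:lattice} and~\ref{lem:combination}). The latter is a genuine condition: with $O=\{1,2,3,4\}$, the types $\{1,2\}$ and $\{3,4\}$ alone do not generate $(1,0,1,0)$.

\subsection{Exchanging vertices inside a part}

\begin{lemma}\label{lem:exchange}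
There is $\eta_A>0$ such that for all $i\in[k]$ and $u,v\in V_i$ there are at least $\eta_An^{r-1}$ sets $Q$ for which both $Q\cup\{u\}$ and $Q\cup\{v\}$ are full cliques.
\end{lemma}

\begin{proof}
If $i\in B$, take the groups $B\setminus\{i\}$ with demand $b-1$ and $O$ with demand $r'$; both deficits are $0$. If $i\in O$, take the groups $B$ with demand $b$ and $O\setminus\{i\}$ with demand $r'-1\le|O|-1$; the deficits are $0$ and $(r'-1)\ell-(r'\ell-|V_i|)=|V_i|-\ell<0$. Omit any group of demand $0$, and let $P$ be the union of the remaining groups. The demands sum to $r-1\ge1$, and \eqref{eq:volume} gives $|V_J|\ge\sigma(J)\ell$. Let $X=N_G(u)\cap N_G(v)\cap V_P$. Since $i\notin P$, at most $2\Delta$ vertices of $V_P$ lie outside $X$. For $\sigma=\sigma(J)\ge1$,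
\[
|X\cap V_J|-2\Delta(\sigma-1)\ge\sigma\ell-2\Delta\sigma\ge2\gamma n .
\]
Lemma~\ref{lem:many} with $\tau=2\gamma$ gives at least $cn^{r-1}$ cliques $Q\subseteq X$ with the stated demands, and each forms a full clique with $u$ and with $v$.
\end{proof}

Here the whole budget of about $\ell$ went into the common neighborhood of two vertices, and this is where a missing degree below $\ell/2$ is needed: if $\Delta(H)=\ell/2$ were allowed, $u$ and $v$ could have no common neighbor in a part of $B$. In the next lemma no vertex is forbidden, and the budget buys one extra vertex instead.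

\subsection{The lattice of types}

An $(r+1)$-clique on the parts $B\cup S^+$ with $|S^+|=r'+1$ contains full cliques of all types $S^+\setminus\{i\}$, and two such types differ by $e_i-e_j$, where $e_i$ are the unit vectors of $\mathbb Z^O$. To connect all of $O$ in this way, we find many such $(r+1)$-cliques across every bipartition of $O$.

\begin{lemma}\label{lem:lattice}
There is $\eta_B>0$ such that the set $\mathcal S$ of types $S$ with at least $\eta_Bn^r$ full cliques of type $S$ satisfies the following. If $r'=0$, then $\mathcal S=\{\emptyset\}$. If $r'\ge1$, then $\mathcal S\ne\emptyset$, and for all $i,j\in O$ the vector $e_i-e_j$ is an integer combination of the vectors $1_S\in\mathbb Z^O$ $(S\in\mathcal S)$ with all coefficients of absolute value at most $2r$.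
\end{lemma}

\begin{proof}
Let $\tau=\min(\omega,2\gamma)$, let $c=c(r,\tau,\omega)$ be given by Lemma~\ref{lem:many}, and put $\eta_B=4^{-r}c$. We apply Lemma~\ref{lem:many} with $X=V(G)$ and $P=[k]$, for groups whose deficits are non-negative with sum at most $\ell$. Then $|V_J|\ge(\sigma(J)-1)\ell$ by \eqref{eq:volume}, and the hypothesis of Lemma~\ref{lem:many} holds: if $\sigma(J)\ge2$, then $|V_J|-2\Delta(\sigma(J)-1)\ge2\gamma n$, and if $\sigma(J)=1$, then $|V_J|\ge\omega n$.

If $r'=0$, the single group $B$ with demand $r$ has deficit $0$, and we get $cn^r$ full cliques, all of type $\emptyset$.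

Let $r'\ge1$ and let $O=O_1\sqcup O_2$ with $O_1,O_2\ne\emptyset$, which is possible since $|O|\ge2$. Put $t_1=\lceil|V_{O_1}|/\ell\rceil$ and $t_2=r'+1-t_1$. Since $0<|V_{O_1}|<r'\ell$, we have $1\le t_1\le r'$ and $t_2\ge1$. The deficits are $d_1=t_1\ell-|V_{O_1}|\in[0,\ell)$ and $d_2=t_2\ell-(r'\ell-|V_{O_1}|)=\ell-d_1\in(0,\ell]$. As parts in $O$ are smaller than $\ell$, for $a=1,2$ we have $|O_a|\ell>|V_{O_a}|=t_a\ell-d_a\ge(t_a-1)\ell$, so $|O_a|\ge t_a$. Take the groups $B$ with demand $b$ and deficit $0$ (omitted if $b=0$), $O_1$ and $O_2$. The deficits sum to $\ell$, so there are at least $cn^{r+1}$ cliques of size $r+1$ that meet all parts of $B$, $t_1$ parts of $O_1$ and $t_2$ parts of $O_2$. At least $4^{-r}cn^{r+1}$ of them lie on the same parts $B\cup S^+$, where $|S^+|=r'+1$ and $S^+$ meets both $O_1$ and $O_2$. For $i\in S^+$, deleting the vertex in $V_i$ leaves a full clique of type $S^+\setminus\{i\}$, and each such clique arises at most $n$ times. Hence $S^+\setminus\{i\}\in\mathcal S$ for all $i\in S^+$. In particular $\mathcal S\ne\emptyset$.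

Define a graph on $O$ by joining $i\ne j$ if both lie in an $(r'+1)$-set $S^+$ all of whose $r'$-subsets are in $\mathcal S$; for such a pair $e_i-e_j=1_{S^+\setminus\{j\}}-1_{S^+\setminus\{i\}}$. We have shown that this graph has an edge across every bipartition of $O$, so it is connected. For arbitrary $i,j\in O$, add these identities along a path from $i$ to $j$. The path has fewer than $|O|\le2r$ edges, and each edge contributes $0$ or $\pm1$ to each coefficient.
\end{proof}

\begin{lemma}\label{lem:combination}
If $u\in\mathbb Z_{\ge0}^O$ and $u_0\in\mathbb Z_{\ge0}$ satisfy $\sum_{i\in O}u_i=r'u_0$, then there are integers $\alpha_S$ $(S\in\mathcal S)$ with $u=\sum_S\alpha_S1_S$, $\sum_S\alpha_S=u_0$ and $|\alpha_S|\le3r^2u_0$.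
\end{lemma}

\begin{proof}
If $r'=0$, take $\alpha_\emptyset=u_0$. If $r'\ge1$, fix $S_0\in\mathcal S$. The vector $u-u_01_{S_0}$ has coordinate sum $0$, and its positive entries sum to at most $\sum_iu_i\le ru_0$. So it is a sum of at most $ru_0$ vectors $e_i-e_j$. Expanding each by Lemma~\ref{lem:lattice} and adding $u_01_{S_0}$ gives $u=\sum_S\alpha_S1_S$ with $|\alpha_S|\le u_0+2r\cdot ru_0\le3r^2u_0$. Comparing coordinate sums gives $r'\sum_S\alpha_S=r'u_0$.
\end{proof}

\subsection{Absorbers and the reservoir}

Let $\eta=\min(\eta_A,\eta_B)$. For $S\in\mathcal S$, an $r$-set $W$ is \emph{of type $S$} if it has exactly one vertex in each part $V_i$ with $i\in B\cup S$; it need not be a clique. An $r^2$-set $A$ \emph{absorbs} $W$ if $A\cap W=\emptyset$ and both $G[A]$ and $G[A\cup W]$ have perfect tilings by full cliques.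

\begin{lemma}\label{lem:absorbers}
There is $\eta_1>0$ such that every $r$-set $W$ of a type $S\in\mathcal S$ is absorbed by at least $\eta_1n^{r^2}$ sets.
\end{lemma}

\begin{proof}
Let $W=\{w_1,\dots,w_r\}$. Choose a full clique $T$ of type $S$, in at least $\eta n^r$ ways, and let $t_j$ be its vertex in the part of $w_j$. For each $j\in[r]$ choose $Q_j$ as in Lemma~\ref{lem:exchange} for the pair $w_j,t_j$, in at least $\eta n^{r-1}$ ways. This gives at least $\eta^{r+1}n^{r^2}$ tuples $(T,Q_1,\dots,Q_r)$. List the vertices of each tuple as a sequence of length $r^2$. At most $\big(\binom{r^2}2+r^3\big)n^{r^2-1}\le r^4n^{r^2-1}$ sequences have a repeated vertex or a vertex in $W$, so for large $n$ at least half of the tuples have neither. For these, $A=T\cup Q_1\cup\dots\cup Q_r$ absorbs $W$: the cliques $Q_j\cup\{t_j\}$ tile $A$, and the cliques $Q_j\cup\{w_j\}$ together with $T$ tile $A\cup W$. A tuple giving a fixed $A$ is determined by assigning each element of $A$ to one of the $r+1$ sets $T,Q_1,\dots,Q_r$. So $\eta_1=\frac12\eta^{r+1}(r+1)^{-r^2}$ works.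
\end{proof}

We fix the remaining constants in order. Let $\kappa_0=\frac12\min(\eta,\omega,\gamma)$; at most $\kappa_0n$ vertices will be set aside. Choose $\zeta,\xi,\rho,\varepsilon>0$ with
\begin{equation}\label{eq:constants}
\zeta\le\frac{\eta_1}{8r^2},\quad 2r^2\zeta\le\frac{\kappa_0}2,\quad\xi=\frac{\eta_1\zeta}4,\quad 2r4^r\rho\le\frac{\kappa_0}2,\quad3r\varepsilon\le\rho,\quad(1+3r^24^r)\varepsilon\le r\xi .
\end{equation}

\begin{lemma}\label{lem:family}
There is a family $\mathcal F$ of at most $2\zeta n$ pairwise disjoint $r^2$-sets, each with a perfect tiling by full cliques, such that every $r$-set of a type in $\mathcal S$ is absorbed by at least $\xi n$ members of $\mathcal F$.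
\end{lemma}

\begin{proof}
Consider the $r^2$-sets that absorb at least one $r$-set of a type in $\mathcal S$, and select each independently with probability $\zeta n^{1-r^2}$. The expected number of selected sets is at most $\zeta n$, so by Chernoff's bound more than $2\zeta n$ are selected with probability at most $e^{-\zeta n/3}$. There are at most $n^{r^2}\cdot r^2n^{r^2-1}$ ordered pairs of intersecting $r^2$-sets, so the expected number of unordered pairs of distinct intersecting selected sets is at most $\frac12r^2\zeta^2n$; by Markov's inequality it exceeds $2r^2\zeta^2n$ with probability at most $\frac14$. For a fixed $W$ of a type in $\mathcal S$, the expected number of selected sets absorbing $W$ is at least $\eta_1\zeta n$ by Lemma~\ref{lem:absorbers}, so by Chernoff's bound with $\delta=\frac12$ fewer than $\frac12\eta_1\zeta n$ are selected with probability at most $e^{-\eta_1\zeta n/8}$; and there are at most $n^r$ sets $W$. For large $n$ there is an outcome in which none of these failures occurs. Delete one set from each intersecting pair. Each $W$ keeps at least $\frac12\eta_1\zeta n-2r^2\zeta^2n\ge\frac14\eta_1\zeta n=\xi n$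 absorbing sets, because $2r^2\zeta\le\eta_1/4$.
\end{proof}

Let $A$ be the union of the members of $\mathcal F$; then $|A|\le2r^2\zeta n\le\frac{\kappa_0}2n$. The \emph{reservoir} is a family $\mathcal R$ of pairwise disjoint full cliques, disjoint from $A$, with exactly $\lceil\rho n\rceil\le2\rho n$ cliques of each type $S\in\mathcal S$. It covers at most $4^r\cdot2\rho n\cdot r\le\frac{\kappa_0}2n$ vertices, and it can be chosen greedily: at any time at most $\kappa_0n$ vertices are forbidden, each lies in at most $n^{r-1}$ cliques of size $r$, and $\kappa_0n^r<\eta n^r$, so some full clique of the required type avoids all forbidden vertices.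

\subsection{Completing the tiling}

\begin{proof}[Proof of Proposition~\ref{prop:normal}]
Let $V'=V(G)\setminus(A\cup V(\mathcal R))$, $n'=|V'|\ge(1-\kappa_0)n$ and $V_i'=V_i\cap V'$. The removed set is tiled by $(n-n')/r$ full cliques, so $r\mid n'$ and $|V_i'|=\ell-(n-n')/r=n'/r$ for $i\in B$. For $i\in O$ we use both margins in Definition~\ref{def:normal}: since $\kappa_0\le\omega/2$,
\[
|V_i'|\ge\omega n-\kappa_0n\ge\frac\omega2n',\qquad|V_i'|\le\ell-\omega n\le\ell-\frac{\kappa_0}rn\le\frac{n'}r .
\]
Also $n'/r\ge\frac\omega2n'$, and $(\frac1{2r}-\frac\gamma2)n'\ge(\frac1{2r}-\frac\gamma2)n-\frac{\kappa_0}{2r}n\ge\Delta$, since $\kappa_0\le\gamma$. By Lemma~\ref{lem:almost} with parameters $\frac\gamma2$, $\mu=\frac\omega2$ and $\varepsilon$, the graph $G[V']$ has a tiling $\mathcal T$ by full cliques that misses a set $U$ with $|U|\le\varepsilon n$.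

Let $u_i=|U\cap V_i|$ and $u_0=|U|/r=n'/r-|\mathcal T|$. Every clique of $\mathcal T$ has exactly one vertex in $V_i'$ for $i\in B$, so $u_i=u_0$ for $i\in B$, and $\sum_{i\in O}u_i=ru_0-bu_0=r'u_0$. Take integers $\alpha_S$ from Lemma~\ref{lem:combination}; by \eqref{eq:constants}, $|\alpha_S|\le3r^2u_0=3r|U|\le\rho n$. For each $S$ with $\alpha_S<0$ remove $|\alpha_S|$ cliques of type $S$ from $\mathcal R$ and add their vertices to $U$, and call the resulting set $U^+$. Then
\[
|U^+\cap V_i|=u_i+\sum_{S\ni i,\ \alpha_S<0}|\alpha_S|=\sum_{S\ni i,\ \alpha_S>0}\alpha_S\quad(i\in O),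
\]
\[
|U^+\cap V_i|=u_0+\sum_{\alpha_S<0}|\alpha_S|=\sum_{\alpha_S>0}\alpha_S\quad(i\in B).
\]
Form a list containing each $S$ with $\alpha_S>0$ exactly $\alpha_S$ times. The displays say that for each $i\in[k]$ the number of entries $S$ with $i\in B\cup S$ equals $|U^+\cap V_i|$. Distributing the vertices of $U^+\cap V_i$ bijectively among these entries, for every $i$, partitions $U^+$ into $r$-sets of types in $\mathcal S$. Their number is
\[
\frac{|U^+|}r\le\frac{|U|+4^r\cdot3r|U|\cdot r}r\le\frac{(1+3r^24^r)\varepsilon n}r\le\xi n .
\]
Each of them is absorbed by at least $\xi n$ members of $\mathcal F$, so we can assign to them, one after another, distinct absorbing members. Tile each assigned member together with its $r$-set and each unassigned member by itself. These cliques cover $A\cup U^+$; with $\mathcal T$ and the remaining cliques of $\mathcal R$ they form a perfect $K_r$-tiling of $G$.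
\end{proof}

With the reduction of Section~\ref{sec:normal}, this completes the proof of Theorem~\ref{thm:main}.

\begin{thebibliography}{9}

\bibitem{AS}
Alon and Spencer, \emph{The Probabilistic Method}.

\bibitem{DMM}
Louis DeBiasio, Ryan Martin and Theodore Molla, Powers of Hamiltonian cycles in multipartite graphs, arXiv:2106.11223 (2021).

\end{thebibliography}
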